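# Cubic skein modules and closed surfaces of odd Euler characteristic

## 1. Two theorems on balls that do not inject

**Theorem 1.** Let $R=\mathbb Z[b_0^{\pm1},b_1,b_2,b_3^{\pm1},b_\infty^{\pm1},a^{\pm1}]$. For an oriented $3$-manifold $M$ let $\mathcal S(M)=\mathcal S_{4,\infty}(M,R)$ be its cubic skein module, and let $t$ be the unknot framed by its spanning disc. There are explicit $p,q\in R$, namely the determinants in (11) below, with
$$(p-q)\,t=0\ \text{ in }\mathcal S(\mathbb{RP}^3),\qquad (p-q)\,t\neq0\ \text{ in }\mathcal S(B^3).$$
Hence for $M=\mathbb{RP}^3$ the map $f_*:\mathcal S(B^3)\to\mathcal S(M)$ induced by an orientation-preserving embedding $f:B^3\to M$ is not injective.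

The stronger version uses the ideal
$$\mathfrak p=(a^2+1,\ b_0+ab_1-b_2-ab_3-b_\infty)\subset R. \tag{1}$$
It is prime. Indeed $R/\mathfrak p$ is obtained from $\mathbb Z[i][b_0,b_1,b_2,b_3]$, with $a=i$, by inverting $b_0$, $b_3$ and the nonzero linear form $b_0+ib_1-b_2-ib_3$ (which is the image of $b_\infty$). So $R/\mathfrak p$ is a domain of characteristic $0$. Let $k=\mathrm{Frac}(R/\mathfrak p)$, and let a subscript $\mathfrak p$ denote localization of $R$-modules at $\mathfrak p$.

**Theorem 2.** Let $M$ be connected and oriented, and let $f:B^3\to M$ be an orientation-preserving embedding.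

1. $\mathcal S(B^3)_{\mathfrak p}=R_{\mathfrak p}\,\emptyset\oplus k\,t$.
2. $(f_*)_{\mathfrak p}$ is injective if and only if every closed embedded surface in $M$ has even Euler characteristic.
3. Hence $f_*$ is not injective whenever $M$ contains a closed embedded surface of odd Euler characteristic. For closed $M$ this means: whenever some $x\in H^1(M;\mathbb Z/2)$ has $x^3\neq0$.
4. $f_*$ is injective whenever $M$ embeds in $S^3$.

In plain words, a skein module records framed links in $M$ up to local relations. Links inside a ball in $M$ satisfy the relations available in the ball, and possibly more, because a relation may be carried out by leaving the ball and travelling around $M$. The question is whether such travelling ever produces a new relation among links of the ball. The paper of Bakshi, Christiana, Guo, Ibarra, Kauffman, Montoya-Vega, Mukherjee, Przytycki and Wang, "Fundamentals of cubic skein modules", arXiv:2511.10959 (2025), contains the conjecture that it does not: $f_*$ should always be a monomorphism. Theorem 1 says that this is false, and the element that dies is a multiple of the simplest nonempty link. Theorem 2 names the geometric cause,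 a closed surface of odd Euler characteristic, and says that after localization at $\mathfrak p$ it is the only cause. Theorem 2 does not classify the $M$ for which $f_*$ itself, before localization, is injective.

Recall that $R_{\mathfrak p}$ is obtained from $R$ by inverting all elements outside $\mathfrak p$, that $R_{\mathfrak p}/\mathfrak pR_{\mathfrak p}=k$, and that localization is exact. In particular, if $f_*$ is injective then so is $(f_*)_{\mathfrak p}$.

## 2. Framed links, five tangles, and the module $\mathcal S(M)$

Manifolds are smooth and oriented, and links lie in the interior.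

**Definition (framed link).** A framed link is a disjoint union of embedded annuli, unoriented, up to ambient isotopy; the empty link is allowed. The core circles form the underlying link, and the annuli are also called bands. Two framings of the same circle differ by an integer, the number of positive full twists needed to get from one to the other. Möbius bands are not allowed.

A link diagram gives a framed link by thickening its curves in the plane (the *blackboard framing*). A kink in a diagram contributes one full twist, positive or negative according to the type of its crossing.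

Write NW, NE, SE, SW for the four ends of a $2$-tangle in a standard ball with a fixed projection square. The tangle $0$ is two horizontal arcs (NW–NE and SW–SE). The tangle $\infty$ is two vertical arcs (NW–SW and NE–SE). For $i=1,2,3$ the tangle $i$ is obtained from $0$ by $i$ half twists of the right endpoints, all of one handedness, so it is a row of $i$ crossings of the same type. The handedness is fixed by requiring that joining the two right ends of tangle $1$ by an arc without crossings gives a positive kink.

**Definition (cubic skein module).** $\mathcal S(M)$ is the free $R$-module on ambient isotopy classes of framed links in $M$, modulo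
$$b_0L_0+b_1L_1+b_2L_2+b_3L_3+b_\infty L_\infty=0, \tag{2}$$
$$L^{(1)}=a\,L. \tag{3}$$
In (2) the five framed links coincide, with framings, outside a ball $B\subset M$, and inside $B$ (identified with the standard ball, preserving orientation) they are the tangles $0,1,2,3,\infty$ with blackboard framing. In (3), $L^{(1)}$ is $L$ with one positive full twist added to the framing of one component; in diagrams, with a positive kink added.

No relation involves the empty link, since every link in (2) or (3) is nonempty. Hence $\mathcal S(M)=R\,\emptyset\oplus\mathcal S^{ne}(M)$, where $\mathcal S^{ne}(M)$ is spanned by nonempty links and $R\,\emptyset$ is free.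

Let $t$ be the unknot framed by a disc it bounds: the band is a neighbourhood of the boundary circle in a slightly larger disc. In a connected $M$ any two embedded discs are isotopic (disc theorem), so $t$ is well defined and $f_*(t)=t$.

**Example (the first relation by hand).** In a ball, close the five tangles by planar arcs NW–SW on the left and NE–SE on the right. Closing tangle $k$ on the right produces $k$ positive kinks one after another, so $L_k=a^kt$ for $k=0,1,2,3$, while $L_\infty=t\sqcup t$. Relation (2) reads
$$(b_0+ab_1+a^2b_2+a^3b_3)\,t+b_\infty\,(t\sqcup t)=0. \tag{4}$$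
So $t\sqcup t=\delta t$ with $\delta=-b_\infty^{-1}(b_0+ab_1+a^2b_2+a^3b_3)$. Modulo $\mathfrak p$ we have $a^2=-1$ and $b_0+ab_1-b_2-ab_3=b_\infty$, so $\delta\equiv-1$.

## 3. A projective plane in $\mathbb{RP}^3$, and where relation (2) stops

Let $F=\mathbb{RP}^2\subset\mathbb{RP}^3$, let $\Delta\subset F$ be a disc and let $N=F\setminus\mathrm{int}\,\Delta$, a Möbius band. Take a proper arc $c\subset N$ such that cutting $N$ along $c$ gives a disc $\Delta'$. Choose a rectangle $c\times[-1,1]\subset N$ with $\partial c\times[-1,1]\subset\partial N$, and take $\Delta'=N\setminus c\times(-1,1)$. Put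
$$L_\infty=\partial N=\partial\Delta,\qquad L_0=\partial\Delta',$$
both framed by their neighbourhoods in $F$ (corners rounded). Draw the rectangle in the plane with $c$ horizontal. In a ball around it, $L_\infty$ is the two vertical arcs $\partial c\times[-1,1]$, that is, the tangle $\infty$; $L_0$ is $c\times\{\pm1\}$, the tangle $0$; both are blackboard framed; and outside the ball they agree. Since $L_\infty=\partial\Delta$ and $L_0=\partial\Delta'$ both bound discs with the disc framing,
$$L_\infty=t=L_0\quad\text{in }\mathbb{RP}^3 .$$

In a ball, by contrast, planar closures turn $t$ into $t\sqcup t$ when $0$ is replaced by $\infty$. So $\mathbb{RP}^3$ should give a new relation on $t$. The natural first attempt is to write (2) for this pair $L_0,L_\infty$. It fails, for two reasons.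

*First reason.* Write $N$ as $[-1,1]\times[-1,3]$ with $(x,3)\sim(-x,-1)$, the rectangle being $[-1,1]\times[-1,1]$. The exterior arc starting at NW $=(-1,1)$ runs up to $(-1,3)\sim(1,-1)$, which is SE. So the exterior pairing is NW–SE, NE–SW, and the exterior band from NW to SE runs once around the Möbius band. It therefore returns with the orientation of the square reversed. If we insert the blackboard-framed tangle $1$, whose strands join NW to SE and NE to SW, we obtain two Möbius bands. Thus $L_1$ is not a framed link, and (2) does not apply.

*Second reason.* This can be repaired with half twists, as we shall see. But even then (2) has five terms, of which we know two. The repaired $L_1$ and $L_3$ have two components each, every one homotopic to the core of $N$, so they are not links from a ball. The relation $(b_0+b_\infty)t+b_1L_1+b_2L_2+b_3L_3=0$ says nothing about $t$ alone.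

Both obstacles disappear if the skein relations imply a relation between the tangles $0$ and $\infty$ *only*. We now derive one.

## 4. Half-twist operators and a two-term relation

**Definition (flat tangle).** Let $T$ be a band from one end of the square to another, or a band outside the square joining two ends, planar at its ends. Transport the orientation of the projection square along the band. The band *preserves* if the result is the orientation of the square at the other end, and *reverses* otherwise. A framed $2$-tangle in the standard ball is *flat* if it consists of two preserving bands joining the four ends, planar at the ends, and possibly annuli.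

Every blackboard-framed diagram is flat. An exterior band of Section 3 reverses.

Let $V$ be the $R$-module generated by flat framed $2$-tangles up to isotopy rel boundary, modulo relations (2) and (3) performed inside the ball among flat tangles. The following act linearly on $V$, since they carry relations to relations:

* $r$, clockwise rotation of the ball by $90^\circ$ (NW→NE→SE→SW→NW);
* $\tau$, adding one half twist of the handedness of Section 2 to the ends NE, SE. It is invertible by Reidemeister II;
* $\tau_v=r\tau r^{-1}$, the same half twist at the ends SE, SW.

Write $e_0,e_\infty$ for the tangles $0,\infty$ and $e_k=\tau^ke_0$ for $k\in\mathbb Z$. Then $e_1,e_2,e_3$ are the tangles $1,2,3$, and $e_{-1}$ is the crossing opposite to $e_1$.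

**Step 1: the elementary rules.** This step collects all the topology that is needed.

* $re_0=e_\infty$ and $re_\infty=e_0$. Also $re_{\pm1}=e_{\mp1}$, because rotating a crossing by $90^\circ$ gives the opposite crossing.
* $\tau e_\infty=a\,e_\infty$. Adding a half twist to the arc NE–SE gives tangle $1$ with its *left* ends joined by an arc. Rotating by $180^\circ$ shows the same crossing with its right ends joined, a positive kink; now use (3). Consequently $\tau_ve_0=r\tau r^{-1}e_0=r\tau e_\infty=a\,e_0$.
* $\tau\tau_v\tau=\tau_v\tau\tau_v$. These are half twists of the same handedness on two adjacent pairs among the three consecutive ends NE, SE, SW, so this is the braid relation, i.e. Reidemeister III. Multiplying by $\tau_v^{-1}$ on the left and $\tau^{-1}$ on the right gives $\tau_v^{-1}\tau\tau_v=\tau\tau_v\tau^{-1}$ after exchanging sides: from $\tau_v\tau\tau_v=\tau\tau_v\tau$ we get $\tau\tau_v=\tau_v^{-1}\tau\tau_v\tau$, hence $\tau\tau_v\tau^{-1}=\tau_v^{-1}\tau\tau_v$.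
* $\tau_v^{\pm1}e_\infty=r\tau^{\pm1}e_0=re_{\pm1}=e_{\mp1}$ and $\tau_v^{\pm2}e_\infty=re_{\pm2}$.

**Step 2: an identity not coming from (2).** We want to compare a twisted vertical double twist with another vertical double twist. By Step 1,
$$\tau\,re_2=\tau\tau_v(\tau_ve_\infty)=\tau\tau_ve_{-1}=\tau\tau_v\tau^{-1}e_0=\tau_v^{-1}\tau\tau_ve_0=a\,\tau_v^{-1}\tau e_0=a\,\tau_v^{-1}e_1=a\,\tau_v^{-2}e_\infty=a\,re_{-2}. \tag{5}$$

**Step 3: a four-term relation.** We express the two sides of (5) through $e_{-1},e_0,e_1,e_\infty$ in two ways. Apply $\tau^{-1}$ and $\tau^{-2}$ to $b_0e_0+b_1e_1+b_2e_2+b_3e_3+b_\infty e_\infty=0$, using $\tau^{-1}e_\infty=a^{-1}e_\infty$: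
$$b_0e_{-1}+b_1e_0+b_2e_1+b_3e_2+a^{-1}b_\infty e_\infty=0, \tag{6}$$
$$b_0e_{-2}+b_1e_{-1}+b_2e_0+b_3e_1+a^{-2}b_\infty e_\infty=0. \tag{7}$$
Apply $\tau r$ to (6). Here $\tau re_{-1}=\tau e_1=e_2$, $\tau re_0=\tau e_\infty=ae_\infty$, $\tau re_1=\tau e_{-1}=e_0$ and $\tau re_\infty=\tau e_0=e_1$, so
$$b_0e_2+ab_1e_\infty+b_2e_0+b_3\,\tau re_2+a^{-1}b_\infty e_1=0 .$$
Apply $r$ to (7):
$$b_0\,re_{-2}+b_1e_1+b_2e_\infty+b_3e_{-1}+a^{-2}b_\infty e_0=0 .$$
Multiply the first of these by $b_0b_3$:
$$b_0^2\,(b_3e_2)+ab_0b_1b_3\,e_\infty+b_0b_2b_3\,e_0+b_3^2\,(b_0\,\tau re_2)+a^{-1}b_0b_3b_\infty\,e_1=0 .$$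
By (6), $b_3e_2=-b_0e_{-1}-b_1e_0-b_2e_1-a^{-1}b_\infty e_\infty$. By (5) and the second relation, $b_0\,\tau re_2=a\,b_0\,re_{-2}=-ab_1e_1-ab_2e_\infty-ab_3e_{-1}-a^{-1}b_\infty e_0$. Substituting,
$$\alpha e_{-1}+\beta e_0+\gamma e_1+\kappa e_\infty=0, \tag{8}$$
$$\begin{aligned}\alpha&=-b_0^3-ab_3^3, & \beta&=-b_0^2b_1+b_0b_2b_3-a^{-1}b_3^2b_\infty,\\ \gamma&=-b_0^2b_2+a^{-1}b_0b_3b_\infty-ab_1b_3^2,& \kappa&=-a^{-1}b_0^2b_\infty+ab_0b_1b_3-ab_2b_3^2.\end{aligned}\tag{9}$$

**Step 4: three relations among four tangles.** We produce enough relations to eliminate $e_{-1}$ and $e_1$. Besides (8), take $r$(8), which is $\alpha e_1+\beta e_\infty+\gamma e_{-1}+\kappa e_0=0$. Take also $b_3\tau$(8), which is $b_3\alpha e_0+b_3\beta e_1+\gamma\, b_3e_2+ab_3\kappa e_\infty=0$ with $b_3e_2$ replaced by (6). The coefficients on $(e_{-1},e_0,e_1,e_\infty)$ are the rows of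
$$\begin{pmatrix}\alpha&\beta&\gamma&\kappa\\ \gamma&\kappa&\alpha&\beta\\ -b_0\gamma& b_3\alpha-b_1\gamma& b_3\beta-b_2\gamma& ab_3\kappa-a^{-1}b_\infty\gamma\end{pmatrix}. \tag{10}$$

**Step 5: the elimination.** Let $c_{-1},c_0,c_1,c_\infty$ be the columns of (10), and put
$$p=\det[c_{-1},c_1,c_\infty],\qquad q=-\det[c_{-1},c_1,c_0]. \tag{11}$$
The three relations say $c_{-1}e_{-1}+c_0e_0+c_1e_1+c_\infty e_\infty=0$ in $V^3$. Applying the linear function $\det[c_{-1},c_1,\,\cdot\,]$ (that is, combining the rows with the corresponding cofactors) kills the $e_{\pm1}$ terms and leaves $-q\,e_0+p\,e_\infty=0$. So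
$$p\,e_\infty=q\,e_0\quad\text{in }V. \tag{12}$$

**Step 6: $p\notin\mathfrak p$.** The relation would be useless if $p$ were zero. Let $\rho_0:R\to\mathbb C$ be given by $a\mapsto i$, $b_0\mapsto2$, $b_1,b_2\mapsto0$, $b_3\mapsto1$, $b_\infty\mapsto2-i$. All invertible elements go to nonzero numbers, $i^2+1=0$ and $2-i-(2-i)=0$, so $\rho_0(\mathfrak p)=0$. With $a^{-1}\mapsto-i$ we get
$$\alpha\mapsto-8-i=-(3+2i)(2-i),\quad \beta\mapsto i(2-i),\quad\gamma\mapsto-2i(2-i),\quad\kappa\mapsto4i(2-i).$$
The last entry of the third row is $i\cdot4i(2-i)-(-i)(2-i)(-2i)(2-i)=(2-i)\bigl(-4+2(2-i)\bigr)=(2-i)(-2i)$. So with $x=-(3+2i)$ the rows of (10) become $(2-i)$ times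
$$(x,\ i,\ -2i,\ 4i),\qquad(-2i,\ 4i,\ x,\ i),\qquad(4i,\ x,\ i,\ -2i).$$
Therefore
$$\rho_0(p)=(2-i)^3\det\begin{pmatrix}x&-2i&4i\\-2i&x&i\\4i&i&-2i\end{pmatrix}=(2-i)^3\bigl(x(-2ix+1)+2i(-4+4)+4i(2-4ix)\bigr).$$
The bracket is $-2ix^2+17x+8i$. Since $x^2=5+12i$, it equals $(24-10i)+(-51-34i)+8i=-27-36i\neq0$. Hence $p\notin\mathfrak p$.

(The analogous computation for $q$ is a useful check: $\det[c_{-1},c_1,c_0]\mapsto(2-i)^3(x^3+12x+34i)=(2-i)^3(-27-36i)$, using $x^3=9-46i$. So $\rho_0(q)=-\rho_0(p)$. Section 7 explains the sign.)

## 5. Inserting tangles in $M$, and cancelling half twists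

**Lemma 1.** Let $L_0,L_\infty\subset M$ be framed links that agree outside a ball $B$ and are the tangles $0,\infty$ (blackboard framed) in $B$. Then $p\,[L_\infty]=q\,[L_0]$ in $\mathcal S(M)$.

*Proof.*

**Step 1: the case of preserving exterior bands.** The aim is to transport (12) from $V$ to $\mathcal S(M)$. Two exterior arcs join the four ends. If both their bands preserve, then inserting a flat tangle in $B$ gives only closed bands along which orientation is preserved, that is, annuli. So every flat tangle gives a framed link, relations go to relations, and we get an $R$-linear *insertion map* $V\to\mathcal S(M)$ with $e_0\mapsto[L_0]$, $e_\infty\mapsto[L_\infty]$. Apply it to (12).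

**Step 2: reduction to that case.** We go through the three possible exterior pairings. If the pairing is (NW–SW, NE–SE), each exterior arc lies on its own component of $L_\infty$. That component is an annulus and its interior part is planar, so both arcs preserve. If the pairing is (NW–NE, SW–SE), the same argument works with $L_0$.

If the pairing is (NW–SE, NE–SW), both exterior arcs lie on one component in $L_0$ and on one component in $L_\infty$. Since these are annuli, both arcs preserve or both reverse. Suppose both reverse. Insert a $+\tfrac12$ twist in one exterior band and a $-\tfrac12$ twist in the other. In $L_0$ the two half twists lie on the same component; slide one along the band to the other, where they cancel. So the framed isotopy class of $L_0$ does not change, and likewise that of $L_\infty$. After the insertion both exterior arcs preserve, and Step 1 applies. $\square$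

The last paragraph is exactly what overcomes the first obstacle of Section 3.

**Hairpins.** Let $L\subset M$ be a nonempty framed link. Bend a piece of one component, within its planar strip, into a hairpin: two parallel horizontal arcs whose right ends are joined by a short planar arc. A ball around the two horizontal arcs shows $L$ as $L_0$, with exterior pairing NE–SE (the short planar arc) and NW–SW (the rest of the component). The short arc preserves, and since the component is an annulus the other arc preserves too. So there is an insertion map $V\to\mathcal S(M)$ with $e_0\mapsto L$. Also $e_\infty\mapsto L\sqcup t$, where $t$ lies in a small ball: the arc NE–SE closes to a small planar circle, and the rest is $L$ with the hairpin retracted.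

## 6. What the two-term relation forces

Which invariant of links in $B^3$ could detect $(p-q)t$? The relation (12) itself leaves little choice.

**Lemma 2.** Let $A$ be a commutative $R$-algebra in which $p$ and $p-q$ are units. In $A\otimes_RV$ we have $e_\infty=-e_0$, $e_k=a^ke_0$ for all $k\in\mathbb Z$, and $\mathfrak p\,e_0=0$.

*Proof.* Put $c=q/p$. By (12), $e_\infty=ce_0$. Applying $r$, $e_0=ce_\infty$. So $(c-1)(c+1)e_0=0$, and $c-1=(q-p)/p$ is a unit. Hence $(c+1)e_0=0$ and $e_\infty=-e_0$. Applying $\tau$ gives $ae_\infty=-e_1$, so $e_1=ae_0$. Applying powers of $\tau$ gives $e_k=a^ke_0$. Applying $r$ to $e_1=ae_0$ gives $e_{-1}=ae_\infty=-ae_0$, while also $e_{-1}=a^{-1}e_0$. Hence $(a^2+1)e_0=0$. Now (2) reads $(b_0+ab_1+a^2b_2+a^3b_3-b_\infty)e_0=0$, and with $a^2e_0=-e_0$ this becomes $(b_0+ab_1-b_2-ab_3-b_\infty)e_0=0$. $\square$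

Suppose $\rho:R\to K$ is a homomorphism to a field with $\rho(p)\ne0\neq\rho(p-q)$, and $\varphi:\mathcal S(B^3)\to K$ is $R$-linear with $\varphi(t)\neq0$. Insert $V$ in a hairpin of $t$, compose with $\varphi$, and use Lemma 2 with $A=K$: we get $\rho(\mathfrak p)\varphi(t)=0$, so $\rho(\mathfrak p)=0$. So such a detector takes place over $R/\mathfrak p$. It must moreover satisfy, in each flat position, $\varphi(L_\infty)=-\varphi(L_0)$ and $\varphi(L_1)=a\,\varphi(L_0)$ with $a^2=-1$. It remains to check that an invariant with these rules exists.

## 7. An invariant of links in the ball with values in $R/\mathfrak p$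

Identify the interior of $B^3$ with $\mathbb R^3$. For a nonempty framed link $L=\bigcup K_j$, let $c(L)$ be the number of components, $f_j\in\mathbb Z$ the framing of $K_j$ (positive full twists relative to a Seifert surface of $K_j$), and
$$w(L)=\sum_jf_j+2\sum_{j<k}\mathrm{lk}(K_j,K_k)\in\mathbb Z/4 .$$
The linking numbers need orientations, but reversing one component changes $w$ by a multiple of $4$. For an oriented blackboard-framed diagram, $w$ is the sum of all crossing signs mod $4$, normalized so that a positive kink has sign $+$: self-crossings of $K_j$ add up to $f_j$, and crossings between $K_j$ and $K_k$ add up to $2\,\mathrm{lk}(K_j,K_k)$. Since $a^4=1$ in $R/\mathfrak p$ we may define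
$$J(L)=(-1)^{c(L)}a^{w(L)}\in R/\mathfrak p,\qquad J(\emptyset)=0. \tag{13}$$

**Lemma 3.** $J$ induces an $R$-linear map $\mathcal S(B^3)\to R/\mathfrak p$. Moreover, for every quintuple in (2), $J(L_\infty)=-J(L_0)$ and $J(L_k)=a^kJ(L_0)$; and $J(t)=-1$.

*Proof.* For $t$ we have $c=1$, $w=0$, so $J(t)=-1$. In (3) the number $w$ grows by $1$, so $J(L^{(1)})=aJ(L)$.

**Step 1: bring a quintuple into a diagram.** By the disc theorem, an isotopy carries $B$, with its identification, to a small round ball whose square lies in the projection plane. By general position the exterior cores miss the vertical line through its centre. A horizontal push outward from this line, which never enters the ball and is cut off near the four ends, makes the exterior project outside the square. All exterior bands preserve: for the pairings (NW–SW, NE–SE) and (NW–NE, SW–SE) this was shown in Lemma 1. For (NW–SE, NE–SW) use that each exterior arc lies on its own component of $L_1$, which is an annulus because all five members of (2) are framed links. A preserving band differs from the blackboard band by full twists, so after inserting kinks outside the square all five links are blackboard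 framed.

**Step 2: three computations with orientations.** We compare $J$ on $L_0,L_1,L_\infty$ for any three blackboard-framed diagrams that agree outside a square and are the tangles $0,1,\infty$ inside it. Joining the right ends of tangle $1$ gives a positive kink, whose strand enters at NW, leaves at SE, re-enters at NE and leaves at SW. So the crossing is positive when both strands run downward, and it is negative when both run rightward (one strand reversed). Smoothing a crossing according to orientation, or more generally an oriented band move, changes $c$ by $\pm1$. Note $a^{-1}=-a$ in $R/\mathfrak p$.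

* (i) If the exterior can be oriented so that both strands run rightward, the oriented smoothing is $L_0$, and a negative crossing disappears: $w(L_0)=w(L_1)+1$. So $J(L_0)=-aJ(L_1)$, that is, $J(L_1)=-a^{-1}J(L_0)=aJ(L_0)$.
* (ii) If it can be oriented so that both strands run downward, the oriented smoothing is $L_\infty$ and $w(L_\infty)=w(L_1)-1$. So $J(L_\infty)=-a^{-1}J(L_1)=aJ(L_1)$.
* (iii) If it can be oriented to enter the square at SW, NE and leave at NW, SE, then both $L_0$ and $L_\infty$ are oriented compatibly, have the same crossings, and differ by an oriented band move. So $J(L_\infty)=-J(L_0)$.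

**Step 3: the three pairings.** Each pairing admits two of these orientations.

* (NW–SW, NE–SE): (ii), with exterior arcs SW→NW, SE→NE, and (iii), with NW→SW, SE→NE. So $J(L_\infty)=-J(L_0)$ and $J(L_1)=a^{-1}J(L_\infty)=-aJ(L_\infty)=aJ(L_0)$.
* (NW–NE, SW–SE): (i), with NE→NW, SE→SW, and (iii), with NW→NE, SE→SW. So $J(L_1)=aJ(L_0)$ and $J(L_\infty)=-J(L_0)$.
* (NW–SE, SW–NE): (i), with SE→NW, NE→SW, and (ii), with SE→NW, SW→NE. So $J(L_1)=aJ(L_0)$ and $J(L_\infty)=aJ(L_1)=a^2J(L_0)=-J(L_0)$.

**Step 4: relation (2).** Applying $J(L_1)=aJ(L_0)$ to the rightmost crossing of the diagram $L_k$ gives $J(L_k)=aJ(L_{k-1})$ for $k=2,3$ as well. So $J(L_k)=a^kJ(L_0)$, and the left side of (2) maps to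
$$(b_0+ab_1+a^2b_2+a^3b_3-b_\infty)J(L_0)=(b_0+ab_1-b_2-ab_3-b_\infty)J(L_0)=0.\qquad\square$$

**Example.** Close the tangles by planar arcs NW–NE and SW–SE. Then $L_0=t\sqcup t$ has $J=1$; $L_1$ is an unknot with a negative kink, so $J(L_1)=-a^{-1}=a$; $L_2$ is a Hopf link with framings $0$, so $c=2$, $w\equiv2$ and $J(L_2)=a^2$; $L_\infty=t$ has $J=-1$. These agree with Lemma 3.

**Consequence: $q\equiv-p\pmod{\mathfrak p}$.** Apply Lemma 1 in $B^3$ to $L_0=t$, $L_\infty=t\sqcup t$ (planar closure as in (4)). Then $p\cdot J(t\sqcup t)=q\cdot J(t)$, i.e. $p\equiv-q$.

## 8. Proof of Theorem 1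

In $\mathbb{RP}^3$ take the links $L_\infty=\partial N$ and $L_0=\partial\Delta'$ of Section 3. They agree outside a ball and are the blackboard-framed tangles $\infty$ and $0$ inside it, and $L_\infty=t=L_0$. Lemma 1 gives
$$(p-q)\,t=0\quad\text{in }\mathcal S(\mathbb{RP}^3).$$
In $\mathcal S(B^3)$, Lemma 3 and $q\equiv-p$ give
$$J\bigl((p-q)t\bigr)=-(p-q)\equiv-2p\pmod{\mathfrak p}.$$
Since $p\notin\mathfrak p$ (Section 4, Step 6) and $R/\mathfrak p$ is a domain of characteristic $0$, this is not $0$. So $(p-q)t\neq0$ in $\mathcal S(B^3)$, while $f_*\bigl((p-q)t\bigr)=(p-q)t=0$ in $\mathcal S(\mathbb{RP}^3)$. $\blacksquare$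

## 9. The skein module of the ball localized at $\mathfrak p$

*Proof of Theorem 2, part 1.* In $R_{\mathfrak p}$ the elements $p$ and $p-q\equiv2p$ are units, so Lemma 2 applies with $A=R_{\mathfrak p}$.

**Step 1: $\mathfrak p$ kills nonempty links.** Let $L$ be a nonempty framed link. The insertion map of a hairpin, localized, sends $e_0$ to $L$, so $\mathfrak pL=0$ in $\mathcal S^{ne}(B^3)_{\mathfrak p}$. It also sends $e_\infty=-e_0$ to
$$L\sqcup t=-L.$$

**Step 2: $t$ generates.** Take a blackboard-framed diagram of $L$. At a crossing the exterior is flat, so $e_1=ae_0$ and $e_{-1}=a^{-1}e_0$ apply there: changing a crossing multiplies the link by $a^{\pm2}$. Crossing changes turn $L$ into a diagram of an unlink. Adjusting framings by (3) turns this into $t\sqcup\dots\sqcup t$, up to a power of $a$. Step 1 reduces it to $\pm t$. So $\mathcal S^{ne}(B^3)_{\mathfrak p}$ is generated by $t$ and annihilated by $\mathfrak p$, hence is a quotient of $R_{\mathfrak p}/\mathfrak pR_{\mathfrak p}=k$.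

**Step 3: $t\neq0$.** The localization of $J$ maps $\mathcal S^{ne}(B^3)_{\mathfrak p}$ to $(R/\mathfrak p)_{\mathfrak p}=k$ and sends $t$ to $-1$. So the quotient of $k$ is $k$ itself. With the free summand $R\,\emptyset$ we get $\mathcal S(B^3)_{\mathfrak p}=R_{\mathfrak p}\,\emptyset\oplus k\,t$. $\square$

## 10. A surface of odd Euler characteristic kills $t$

*Proof of Theorem 2, part 2 ("only if"), and part 3.*

**Step 1: cut the surface to a disc.** The aim is to repeat the Möbius-band argument several times. Let $F\subset M$ be a closed embedded surface with $\chi(F)$ odd. Some component has odd $\chi$, so we may take $F$ connected. Then $\chi(F)\le1$, and $m=2-\chi(F)$ is odd and at least $1$. Let $\Delta\subset F$ be a disc and $F_0=F\setminus\mathrm{int}\,\Delta$, with $\chi(F_0)=1-m$. By the classification of surfaces $F_0$ is a disc with $m$ bands attached. The cocores of the bands are disjoint proper arcs $c_1,\dots,c_m$ cutting $F_0$ into a disc. Let $\Lambda_j$ be the boundary of $F_0$ cut along $c_1,\dots,c_j$, framed by collars in the surface.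

**Step 2: each cut is an instance of Lemma 1.** In a ball around a rectangle $c_j\times[-1,1]$, exactly as in Section 3, $\Lambda_{j-1}$ is the tangle $\infty$ and $\Lambda_j$ the tangle $0$; outside they agree. So $p\,\Lambda_{j-1}=q\,\Lambda_j$ for $j=1,\dots,m$, and therefore $p^m\Lambda_0=q^m\Lambda_m$. But $\Lambda_0=\partial\Delta=t$, and $\Lambda_m=t$ since it bounds a disc in $F$. So $(p^m-q^m)\,t=0$ in $\mathcal S(M)$.

**Step 3: conclusion.** Since $q\equiv-p$ and $m$ is odd, $p^m-q^m\equiv2p^m\not\equiv0\pmod{\mathfrak p}$. So $p^m-q^m$ is a unit in $R_{\mathfrak p}$ and $f_*t=0$ in $\mathcal S(M)_{\mathfrak p}$, although $t\neq0$ in $\mathcal S(B^3)_{\mathfrak p}$. Hence $(f_*)_{\mathfrak p}$ is not injective, and by exactness of localization $f_*$ is not injective.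

**Step 4: the cohomological form for closed $M$.** We translate "contains an odd surface" into cup products. Every $x\in H^1(M;\mathbb Z/2)$ is Poincaré dual to a closed embedded surface $F$, the zero set of a generic section of the real line bundle $E$ with $w_1(E)=x$. Conversely every closed embedded $F$ is dual to some $x$, and its normal bundle $\nu$ has $w_1(\nu)=x|_F$. Since $M$ is orientable, $w_1(F)=w_1(\nu)=x|_F$. For closed surfaces $\chi(F)\equiv\langle w_2(F),[F]\rangle$ mod $2$ and $w_2(F)=w_1(F)^2$. So
$$\chi(F)\equiv\langle w_1(F)^2,[F]\rangle=\langle (x|_F)^2,[F]\rangle=\langle x^3,[M]\rangle\pmod2.$$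
Thus $M$ contains a closed embedded surface of odd Euler characteristic exactly when some $x$ has $x^3\neq0$. $\square$

## 11. An invariant from spanning surfaces

For the "if" direction of part 2 we need an analogue of $J$ in $M$. Lemma 2 suggests what it must be. Suppose $L$ bounds a surface $F$ without closed components and carries the surface framing. As in Section 10, each cut along an arc should multiply by $-1$. Cutting $F$ into $d$ discs takes $d-\chi(F)$ cuts, and $d$ disjoint copies of $t$ should have value $(-1)^d$. So the value of $L$ should be $(-1)^{\chi(F)}$, corrected by a power of $a$ if the framing is not that of the surface. The question is whether this depends on $F$.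

*Proof of Theorem 2, part 2 ("if").* Assume from now on that every closed embedded surface in $M$ has even Euler characteristic. We construct an $R$-linear map $J_M:\mathcal S(M)\to R/\mathfrak p$ with $J_M(t)=-1$ and $J_M(\emptyset)=0$. This suffices. By part 1, an element of $\mathcal S(B^3)_{\mathfrak p}$ is $u\emptyset+vt$ with $u\in R_{\mathfrak p}$, $v\in k$. If it maps to $0$, then $u=0$ because $R\,\emptyset$ is a free direct summand of $\mathcal S(M)$, and applying the localized $J_M$ gives $-v=0$.

### 11.1. Spanning surfaces exist

**Lemma 4.** If the underlying link $L$ is null-homologous mod $2$ in $M$, there is a compact embedded surface $F\subset M$ with $\partial F=L$.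

*Proof.* All homology has $\mathbb Z/2$ coefficients. Let $N\subset M$ be a compact codimension-$0$ submanifold whose interior contains $L$ and a null-homology of it, let $\nu$ be a tubular neighbourhood of $L$ and $X=N\setminus\mathrm{int}\,\nu$. By excision and Lefschetz duality
$$H_2(N,L)\cong H_2(X,\partial\nu)\cong H^1(X,\partial N).$$
Since $L$ is null-homologous in $N$, some class $z\in H_2(N,L)$ has boundary $[L]$, the sum of the classes of all components. Let $\xi\in H^1(X,\partial N)$ correspond to it. On the torus $\partial\nu(K)$, $\xi$ restricts to the Poincaré dual of a class mapping to the generator of $H_1(\nu(K))$. Such a class is represented by a simple closed curve $\lambda_K$ meeting the meridian once, which we take to be a graph over $K$.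

Let $E\to X$ be the real line bundle whose $w_1$ is the image of $\xi$ in $H^1(X)$. On $\partial N$ it is trivial; choose a nowhere zero section there. On $\partial\nu(K)$ its $w_1$ is dual to $\lambda_K$. Since line bundles are classified by $w_1$, it has a section vanishing transversely and exactly along $\lambda_K$. Extend these to a section over $X$ transverse to zero. Its zero set is a compact embedded surface in $X$ with boundary $\bigcup\lambda_K$. Add annuli in $\nu(K)$ from $\lambda_K$ to $K$. $\square$

### 11.2. The number $\mu$

For $\partial F=L$ let $n(L,F)\in\mathbb Z$ be the sum over the components $K$ of (framing of $K$) $-$ (framing of $K$ by the collar of $F$), and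
$$\mu(L,F)=n(L,F)+2\chi(F)\in\mathbb Z/4. \tag{14}$$

**Examples.** For $t\subset B^3$ and $F$ the disc, $\mu=0+2=2$. The unknot is also the boundary of a Möbius band in $B^3$ with one half twist; its collar framing is $\pm2$, so $\mu=\mp2+0\equiv2$ again. In $\mathbb{RP}^3$, however, $t=\partial\Delta=\partial N$ in $\mathbb{RP}^2$, with $n=0$ for both surfaces, so $\mu(t,\Delta)=2$ and $\mu(t,N)=0$. The two surfaces glue to $\mathbb{RP}^2$, which has odd Euler characteristic. The next proposition says that this is the only thing that can go wrong.

For $M=B^3$ and $F$ a Seifert surface of an oriented $L$, the push-off of $K_j$ in $F$ has linking number $0$ with all of $L$, so its linking number with $K_j$ is $-\sum_{k\ne j}\mathrm{lk}(K_j,K_k)$. Hence $n(L,F)\equiv w(L)$ and $\chi(F)\equiv c(L)$ mod $2$ if $F$ has no closed components. So $a^{\mu(L,F)}=(-1)^{c(L)}a^{w(L)}$, which is (13).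

### 11.3. Independence of the surface

**Proposition 5.** If $\partial F=\partial F'=L$, then $\mu(L,F)=\mu(L,F')$.

*Proof.*

**Step 1: normal position.** We make the intersection of $F$ and $F'$ a $1$-manifold that can be read off at its ends. Near each component $K$ use oriented coordinates $(s,\rho,\theta)$, with $s$ along $K$ and $(\rho,\theta)$ polar coordinates around it. After isotopies rel $L$, $F=\{\theta=0\}$ and $F'=\{\theta=\varphi(s)\}$ near $K$, where $\varphi:K\to\mathbb R/2\pi$ has $0$ as a regular value. Let $m_K=\deg\varphi$. Up to a sign depending only on conventions, it is the difference of the two collar framings, so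
$$n(L,F)-n(L,F')=\pm\sum_Km_K. \tag{15}$$
Away from $L$ make $F$ and $F'$ transverse. Then their interiors meet in disjoint circles and arcs. The ends of the arcs are exactly the points of $\varphi^{-1}(0)$ on the various $K$. Give each end the sign $\mathrm{sign}\,\varphi'$; this does not depend on the direction of $s$, since reversing $s$ reverses $\theta$. Then $\sum_Km_K$ is the sum of the signs of all arc ends.

**Step 2: a closed surface $S$ from $F\cup F'$.** We resolve $F\cup F'$ into an embedded closed surface.

* Along $L$ away from arc ends, $\varphi\neq0$, so two half-planes meet at a nonzero angle and $F\cup F'$ is already a (bent) surface.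
* At a double circle, $F\cup F'$ is a bundle of crosses. Going once around, the monodromy of the normal plane preserves orientation (as $M$ is oriented) and each of the two lines, so it is $\pm1$ up to isotopy. Each smoothing of a cross into two arcs is invariant under $-1$, so one of the two smoothings can be made consistently along the circle. Pieces with $\chi=0$ are replaced by pieces with $\chi=0$, glued along circles.
* For an arc $A$ let $U_A$ be a thin ball around it. $F\cap U_A$ is a strip $A\times[-1,1]$ with $\partial A\times[-1,1]\subset L$, so $F\cap\partial U_A$ is two arcs. They have as endpoints the four points of $L\cap\partial U_A$, two near each end of $A$. The same holds for $F'$. Elsewhere on $\partial U_A$ the two surfaces do not meet. So $(F\cup F')\cap\partial U_A$ is a union of $c_A\in\{1,2\}$ disjoint circles on a sphere. Replace $(F\cup F')\cap U_A$ by $c_A$ disjoint discs in $U_A$.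

After rounding corners this is a closed embedded surface $S$.

**Step 3: the Euler characteristic of $S$.** Let $N$ be the number of arcs. Removing the $U_A$ removes $N$ strips from each surface, each glued along two arcs, so the remainders have $\chi(F^\circ)=\chi(F)+N$ and $\chi(F'^\circ)=\chi(F')+N$. They are glued along $L^\circ$, which is $L$ minus $2N$ intervals, so $\chi(L^\circ)=2N$. Adding the discs,
$$\chi(S)=\chi(F)+\chi(F')+\sum_Ac_A\equiv\chi(F)+\chi(F')+N_1\pmod2,\qquad N_1=\#\{A:c_A=1\}. \tag{16}$$

**Step 4: $c_A=1$ if and only if the two ends of $A$ have equal signs.** This connects the discs to the framings. Let the ends have signs $s_1,s_2$, and let $u$ be the tangent direction of $A$ from end 1 to end 2. Choose continuous fields $v$ in $TF$ and $v'$ in $TF'$ along $A$, transverse to $A$, with $v=\partial_s$ and $v'=\partial_s+\varphi'\partial_\theta$ near end 1. In the interior of $A$ the surfaces are transverse, so $(u,v,v')$ is a basis and its orientation sign is constant.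

Near end 1, $u=\partial_\rho$, and the sign of $(\partial_\rho,\partial_s,\varphi'\partial_\theta)$ is $-s_1$, because $(\partial_s,\partial_\rho,\partial_\theta)$ is positive. Near end 2, $u=-\partial_\rho$, and up to positive factors and multiples of $u$, $v=\varepsilon\partial_s$ and $v'=\varepsilon'(\partial_s+\varphi'\partial_\theta)$ with $\varepsilon,\varepsilon'\in\{\pm1\}$. The sign of $(-\partial_\rho,\varepsilon\partial_s,\varepsilon'\varphi'\partial_\theta)$ is $\varepsilon\varepsilon's_2$. So $\varepsilon\varepsilon'=-s_1s_2$.

Let $P_1^\pm$ and $P_2^\pm$ be the points of $L\cap\partial U_A$ at the ends, with $\pm$ the direction of $s$. The arc of $F\cap\partial U_A$ on the side $v>0$ runs from $P_1^+$ to $P_2^{\varepsilon}$, the one on $v<0$ from $P_1^-$ to $P_2^{-\varepsilon}$. The arcs of $F'$ run from $P_1^\pm$ to $P_2^{\pm\varepsilon'}$. If $\varepsilon=\varepsilon'$, the two arcs at $P_1^+$ close up to a circle, and so do those at $P_1^-$: $c_A=2$. If $\varepsilon=-\varepsilon'$, we run $P_1^+\to P_2^{\varepsilon}\to P_1^-\to P_2^{-\varepsilon}\to P_1^+$ through all four arcs: $c_A=1$. So $c_A=1$ iff $\varepsilon\varepsilon'=-1$ iff $s_1=s_2$.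

**Step 5: conclusion.** An arc with $c_A=2$ contributes $0$ to $\sum_Km_K$, and one with $c_A=1$ contributes $\pm2$. So $\sum_Km_K\equiv2N_1\pmod4$, and the sign in (15) is irrelevant mod $4$. With (16),
$$\mu(L,F)-\mu(L,F')\equiv2N_1+2\chi(F)+2\chi(F')\equiv2\chi(S)\equiv0\pmod4,$$
because $\chi(S)$ is even by hypothesis. $\square$

Write $\mu(L)$ for the common value. It is invariant under ambient isotopy, which carries spanning surfaces along. Define
$$J_M(L)=a^{\mu(L)}\in R/\mathfrak p\quad\text{if }L\neq\emptyset\text{ is null-homologous mod }2,\qquad J_M(L)=0\text{ otherwise, including }L=\emptyset.$$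
Then $J_M(t)=a^2=-1$. Adding a positive full twist increases $n$ by $1$ and does not change the core, so $J_M$ respects (3).

### 11.4. The cubic relation

**Step 1: a spanning surface that avoids an arc.** Take a quintuple as in (2). Its five members have the same class in $H_1(M;\mathbb Z/2)$. If the class is nonzero, (2) maps to $0$; so assume it is $0$. Let $c$ be the horizontal arc in $B$ joining the two vertical arcs of the tangle $\infty$. We want $F$ with $\partial F=L_\infty$ and $F\cap c=\partial c$, such that near $\partial c$ the surface is planar and leaves $L_\infty$ on the side opposite to $c$.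

Start with any spanning surface, transverse to $c$ in its interior. Near an endpoint of $c$ use coordinates $(s,\rho,\theta)$ in which $c=\{s=s_0,\theta=0\}$, the plane of the square is $\{\theta=0\}\cup\{\theta=\pi\}$, and $F=\{\theta=\varphi(s)\}$ for $\rho\le\varepsilon$, with $\varphi(s_0)\neq0$. Replace $F$ in this region by $\{\theta=\varphi_\rho(s)\}$, where $\varphi_\rho$ is a homotopy, fixed away from $s_0$, from $\varphi$ at $\rho=\varepsilon$ to a function equal to $\pi$ near $s_0$ for $\rho\le\varepsilon/2$. The new surface is still embedded, being a graph, with the same boundary and the same collar framing. We may let $\varphi_\rho(s_0)$ move from $\varphi(s_0)$ to $\pi$ without passing $0$, or make one more full turn and pass $0$ exactly once. The second choice creates exactly one more interior intersection point with $c$. So, making the choice appropriately at one endpoint, we may assume that the interior of $F$ meets $c$ in an even number of points. Pair them as consecutive points along $c$. For each pair remove from $F$ two small discs around the points and insert a thin tube around the segment of $c$ between them. The result is an embedded spanning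 surface with $F\cap c=\partial c$ and the desired form near $\partial c$. (Its Euler characteristic may differ from the original, but $\mu(L_\infty)$ may be computed from any spanning surface.)

**Step 2: attach bands.** For $k=0,1,2,3$ attach to $F$ a thin band with core $c$ and $k$ half twists of the handedness of Section 2. For $k=0$ the two vertical arcs and the planar band have as new boundary the arcs NW–NE and SW–SE, the tangle $0$; $k$ half twists in the band give the tangle $k$. So we get embedded $F_k$ with $\partial F_k=L_k$ and $\chi(F_k)=\chi(F)-1$.

**Step 3: the framing terms.** We compare $n(L_k,F_k)$ with $n(L_\infty,F)$. Count the twisting of the link band relative to the surface collar along arcs, in half turns; it is additive. For $k=0$ everything near $c$ is planar, so link band and collar agree there for both $L_\infty,F$ and $L_0,F_0$, and outside they are the same. So $n(L_0,F_0)=n(L_\infty,F)$. For general $k$ only the twisted band contributes in addition, so $n(L_k,F_k)=n(L_0,F_0)+d_k$, where $d_k$ depends only on $k$. Between consecutive half twists the band may be taken planar, so $d_k=k\,d_1$. To find $d_1$, close the tangles in a ball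 by planar arcs joining the two right ends and the two left ends. Then $F$ is two planar discs, and $F_0$ and $F_1$ are discs. Here $L_0=t$, with $n=0$, and $L_1=t^{(1)}$, one positive kink, whose framing exceeds that of the disc $F_1$ by $1$. So $d_1=1$ and $d_k=k$.

**Step 4: the relation.** Hence $\mu(L_k)=n(L_\infty,F)+k+2\chi(F)-2=\mu(L_\infty)-2+k$, so $J_M(L_k)=a^{k-2}J_M(L_\infty)=-a^kJ_M(L_\infty)$. The left side of (2) maps to
$$-(b_0+ab_1+a^2b_2+a^3b_3-b_\infty)J_M(L_\infty)=-(b_0+ab_1-b_2-ab_3-b_\infty)J_M(L_\infty)=0\quad\text{in }R/\mathfrak p .$$
So $J_M$ is well defined on $\mathcal S(M)$, and part 2 is proved. $\square$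

## 12. Submanifolds of $S^3$, lens spaces and connected sums

*Proof of Theorem 2, part 4.*

**Step 1: $\mathcal S(B^3)\to\mathcal S(S^3)$ is an isomorphism.** We show that generators and relations agree for $\mathbb R^3$ and $S^3=\mathbb R^3\cup\{\infty\}$. A link in $S^3$ can be moved off $\infty$. An isotopy of links in $S^3$ sweeps out with its cores a $2$-dimensional set in the $4$-dimensional $S^3\times[0,1]$. So after a small perturbation (and thinning the bands) it misses the $1$-dimensional set $\{\infty\}\times[0,1]$. So isotopy classes of framed links in $\mathbb R^3$ and in $S^3$ coincide. For a relation (2) in $S^3$, the union of the ball $B$ and the links is not all of $S^3$, and a path of rotations of $S^3$ moves a missed point to $\infty$. So the relation is one in $\mathbb R^3$. The same holds for (3), which involves only links. Any orientation-preserving embedding $B^3\to S^3$ is isotopic to the standard one, so it induces this isomorphism.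

**Step 2: conclusion.** Let $g:M\to S^3$ be an embedding. Composing with a reflection of $S^3$ if necessary, we may assume it preserves orientation. Then $g_*f_*=(gf)_*$ is an isomorphism by Step 1, so $f_*$ is injective. $\blacksquare$

**Examples where $f_*$ is not injective.** $\mathbb{RP}^3$ contains $\mathbb{RP}^2$, with $\chi=1$. More generally take the lens space $L(2m,\ell)$ with $m$ odd. Here $H_1=\mathbb Z/2m$ and $H^1(\,\cdot\,;\mathbb Z/2)=\mathbb Z/2$ is generated by the surjection $x:\mathbb Z/2m\to\mathbb Z/2$. A lift of $x$ to $\mathbb Z/4$ would send a generator to an element of order $4$, which requires $4\mid2m$; this fails for $m$ odd. So the Bockstein $Sq^1x=x^2$ is nonzero. By Poincaré duality some class in $H^1$ has nonzero product with $x^2$, and $x$ is the only nonzero class; so $x^3\neq0$, and part 3 applies. Finally, part 3 applies to every connected sum of one of these manifolds with another connected oriented $3$-manifold: a surface of odd Euler characteristic can be isotoped off the ball removed in forming the sum, so it persists.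

**Examples where $f_*$ is injective.** By part 4 these include $S^3$, handlebodies, and exteriors of links in $S^3$.
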